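# Finite groups with $m(G)<m_I(G)$: invariable generation and first cohomology

All groups are finite.

## 1. The group $A_5$, generated in two ways

Consider in $A_5$ the three elements
$$a=(1\,2\,3),\qquad b=(1\,2\,4),\qquad c=(1\,2\,5).$$
The group $\langle a,b\rangle$ is transitive on $\{1,2,3,4\}$ and contains an element of order $3$. So its order is divisible by $12$, and it is the whole $A_4$ on these points. The group $\langle a,b,c\rangle$ is transitive on five points and the stabilizer of $5$ in it contains this $A_4$, so its order is at least $60$. Hence $a,b,c$ generate $A_5$. If we omit $a$, $b$ or $c$, the other two fix the point $3$, $4$ or $5$ respectively, so none of the three can be dropped.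

Now let an opponent replace each of $a,b,c$ by a conjugate of his choice. All $3$-cycles are conjugate in $A_5$, so he replaces all three by $a$, and a group of order $3$ is left.

Which sets survive every such attack? The maximal subgroups of $A_5$ are, up to isomorphism, $A_4$, $D_{10}$ and $S_3$, of orders $12$, $10$, $6$. If a set contains an element of order $3$ and an element of order $5$, then after any replacement it generates a subgroup of order divisible by $15$, which is $A_5$. Conversely, if a set has no element of order $3$, its elements have order $1$, $2$ or $5$. Each of them is conjugate into one fixed $D_{10}$, since involutions form one class and Sylow $5$-subgroups are conjugate. If it has no element of order $5$, each of its elements is conjugate into one fixed $A_4$. So a set survives exactly when it contains elements of both orders $3$ and $5$, and a surviving set with nothing superfluous has exactly two elements.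

**Definition.** A subset $S=\{g_1,\dots,g_d\}$ of $G$ *invariably generates* $G$ if $\{g_1^{x_1},\dots,g_d^{x_d}\}$ generates $G$ for every choice of $x_1,\dots,x_d\in G$. A generating set is *minimal* if no proper subset generates $G$. An invariable generating set is *minimal* if no proper subset invariably generates $G$. Let $m(G)$ be the largest cardinality of a minimal generating set, and $m_I(G)$ the largest cardinality of a minimal invariable generating set.

Thus $m(A_5)\ge 3$ and $m_I(A_5)=2$. Two more cases by hand. If $G$ is abelian, conjugation does nothing and $m_I(G)=m(G)$. In $S_3$ every proper subgroup is trivial or of prime order. If three elements formed a minimal generating set, two of them would minimally generate a proper subgroup, which is impossible, so $m(S_3)=2$. A set invariably generates $S_3$ exactly when it contains a transposition and a $3$-cycle, so $m_I(S_3)=2$.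

In these examples $m_I\le m$. There is no formal reason for this. An invariable generating set $X$ is a generating set, but a minimal invariable one may be very redundant as a generating set, because its elements may be needed only against special choices of conjugates. Hence the question, taken from Daniele Garzoni and Andrea Lucchini, *Minimal invariable generating sets*, arXiv:2203.00726 (2022): **does there exist a finite group with $m(G)<m_I(G)$?**

The answer is yes. We shall build a group with $m(G)\le 9$ and $m_I(G)=10$, show that the difference $m_I-m$ is unbounded and that the ratio $m_I/m$ can exceed $2-\varepsilon$, and show that $m_I=m$ for all soluble groups.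

The tool used throughout is the following reformulation. Write $x^G$ for the conjugacy class of $x$.

**Fact 1.** A set $X$ invariably generates $G$ if and only if no maximal subgroup $M$ of $G$ meets $x^G$ for every $x\in X$.

Indeed, if some conjugates of the elements of $X$ generate a proper subgroup, it lies in a maximal $M$, which meets all the classes. Conversely, if $M$ meets all the classes, choose the conjugates inside $M$. In particular, to show that a set does not invariably generate $G$, it suffices to exhibit any proper subgroup meeting all its classes.

## 2. One abelian minimal normal subgroup: counting generators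

A sensible first attempt is to compare $m$ and $m_I$ by induction: divide by a minimal normal subgroup $N$ and see how much each invariant grows. Let us do this for abelian $N$. Recall that the Frattini subgroup $\Phi(G)$ is the intersection of the maximal subgroups of $G$.

**Lemma 2.** Let $N$ be an abelian minimal normal subgroup of $G$, and let $M<G$ satisfy $MN=G$. Then $M\cap N=1$, and $M$ is maximal in $G$.

*Proof.* The subgroup $M\cap N$ is normalized by $M$ and, as $N$ is abelian, by $N$; so it is normal in $G$. It is not $N$, since otherwise $M=MN=G$. So it is trivial. If $M\le L\le G$, then $L=M(L\cap N)$, and $L\cap N$ is normal in $LN=G$, so it is $1$ or $N$ and $L\in\{M,G\}$. $\square$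

In particular, every maximal subgroup not containing $N$ is a complement of $N$, every complement of $N$ is maximal, and $N\not\le\Phi(G)$ exactly when $N$ has a complement.

**Lemma 3.** Let $N$ be an abelian minimal normal subgroup of $G$. Then $m(G)\le m(G/N)+1$. More precisely, $m(G)=m(G/N)$ if $N\le\Phi(G)$, and $m(G)=m(G/N)+1$ otherwise.

*Proof.* **Step 1: the inequality.** Let $X$ be a minimal generating set of $G$. Choose an inclusion-minimal $Y\subseteq X$ generating $G$ modulo $N$. Two elements of $Y$ with the same image would allow us to drop one, so $Y$ maps injectively onto a minimal generating set of $G/N$, and $|Y|\le m(G/N)$. Put $K=\langle Y\rangle$, so $KN=G$. If $K=G$, then $X=Y$. Otherwise $K$ is maximal by Lemma 2. Some $x\in X$ lies outside $K$, so $\langle Y,x\rangle=G$ and $X=Y\cup\{x\}$.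

**Step 2: the Frattini case.** If $N\le\Phi(G)$, a set generates $G$ if and only if its image generates $G/N$: a proper subgroup $\langle X\rangle$ lies in a maximal subgroup, which contains $N$, so $\langle X\rangle N\ne G$. In a minimal generating set of $G$ distinct elements therefore have distinct images, and the image is a minimal generating set of $G/N$. Conversely, choosing one preimage of each element of a minimal generating set of $G/N$ gives a minimal generating set of $G$. So $m(G)=m(G/N)$.

**Step 3: the complemented case.** Let $K$ be a complement, let $\{h_1,\dots,h_d\}$ be a minimal generating set of $K$ with $d=m(K)$, and let $1\ne v\in N$. Since $K$ is maximal, $\{v,h_1,\dots,h_d\}$ generates $G$. If $v$ is omitted, the rest lies in $K$. If $h_i$ is omitted, the rest lies in $NL$, where $L=\langle h_j:j\ne i\rangle<K$. So $m(G)\ge m(K)+1=m(G/N)+1$. $\square$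

Now try to copy Step 1 for invariable generation. Let $X$ be a minimal invariable generating set, and let $Y\subseteq X$ be inclusion-minimal such that its image invariably generates $G/N$. A maximal subgroup meeting all the classes of $Y$ cannot contain $N$, so it is a complement. In Step 1 there was one complement, $K=\langle Y\rangle$, and one element $x\notin K$ destroyed it. Here is the point where the argument stops. Different choices of conjugates of the elements of $Y$ may generate different, non-conjugate complements, and all of them have to be destroyed. An element $x$ destroys those complements $K'$ with $x^G\cap K'=\emptyset$, and it may leave others alive. The number of extra elements depends on how many classes of complements survive $Y$. So we must parametrize the classes of complements.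

## 3. Complements, cocycles, and the growth of $m_I$

Let $p$ be a prime, $K$ a group and $U$ a finite $\mathbb F_pK$-module, written additively. In $U\rtimes K$ we write elements as $wh$ with $w\in U$, $h\in K$; the multiplication is $(wh)(w'h')=(w+hw')\,hh'$.

**Definition.** A *cocycle* is a map $\delta:K\to U$ with $\delta(hk)=\delta(h)+h\delta(k)$. The *coboundaries* are the cocycles $h\mapsto(1-h)u$ with $u\in U$. The quotient of the space of cocycles by that of coboundaries is $H^1(K,U)$, and $[\delta]$ denotes the class of $\delta$.

If $M$ is a complement of $U$, then for each $h\in K$ there is exactly one element of $M$ of the form $\delta(h)h$, and closure of $M$ under products says exactly that $\delta$ is a cocycle. So the complements are the groups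
$$K_\delta=\{\delta(h)h:h\in K\}.$$
Conjugating by $u\in U$,
$$u(wh)u^{-1}=(w+u-hu)h=\bigl(w+(1-h)u\bigr)h, \tag{1}$$
so $uK_\delta u^{-1}=K_{\delta'}$ with $\delta'(h)=\delta(h)+(1-h)u$. Since $U\rtimes K=K_\delta U$, the conjugacy classes of complements correspond to the elements of $H^1(K,U)$.

**Fact 4.** Let $w\in U$, $h\in K$, and let $\delta$ be a cocycle. Then
$$wh\text{ is conjugate into }K_\delta\iff w-\delta(h)\in(1-h)U. \tag{2}$$
If $p\nmid|h|$, then $\delta(h)\in(1-h)U$ for every cocycle $\delta$.

*Proof.* Every element of $U\rtimes K$ is $ku$ with $k\in K_\delta$, $u\in U$, and $ku(wh)u^{-1}k^{-1}\in K_\delta$ if and only if $u(wh)u^{-1}\in K_\delta$. By (1) this means $w+(1-h)u=\delta(h)$. As $u$ varies, (2) follows. For the second statement let $|h|=k$ with $p\nmid k$. The operator $\nu=1+h+\dots+h^{k-1}$ kills $(1-h)U$ and acts on $U^h$ as multiplication by $k$, so $U^h\cap(1-h)U=0$. Since $U^h$ is the kernel of $1-h$, dimensions give $U=U^h\oplus(1-h)U$. From the cocycle rule, $\nu\delta(h)=\delta(h^k)=\delta(1)=0$. So the component of $\delta(h)$ in $U^h$ is zero. $\square$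

*Example.* Let $K=\langle h\rangle$ have order $p$ and act trivially on $U=\mathbb F_p$. Cocycles are homomorphisms, coboundaries vanish, and $H^1(K,U)$ has dimension $1$: there are $p$ complements in $C_p\times C_p$, pairwise non-conjugate. The element $wh$ lies in $K_\delta$ if and only if $\delta(h)=w$, so it singles out exactly one of them. Although $H^1\neq0$, we have $m_I(C_p\times C_p)=2=m_I(C_p)+1$. So it is not the full $H^1(K,N)$ that measures the growth of $m_I$. The theorem below replaces $K$ by the group $K/C_K(N)$, which is trivial here.

Recall that $\mathrm{End}_K(N)$ is a finite field $F$ when $N$ is irreducible (Schur and Wedderburn). A chief factor $N_{i+1}/N_i$ is *Frattini* if it lies in $\Phi(G/N_i)$. For instance, $1<C_2<C_4$ has the Frattini factor $C_2=\Phi(C_4)$ and the non-Frattini factor $C_4/C_2$, and indeed $m(C_4)=m_I(C_4)=1$.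

**Theorem C.** Let $N$ be an abelian minimal normal subgroup of a finite group $G$. If $N\le\Phi(G)$, then $m_I(G)=m_I(G/N)$. Otherwise $N$ has a complement $K$; with $F=\mathrm{End}_K(N)$ and $C=C_K(N)$,
$$m_I(G/N)+1\ \le\ m_I(G)\ \le\ m_I(G/N)+1+\dim_FH^1(K/C,N).$$
Hence $m_I(G)=m(G)$ for every finite soluble $G$; both equal the number of non-Frattini factors in a chief series. The upper bound is attained with $\dim_FH^1(K/C,N)=1$; in particular the explicit group of Section 6 has $m_I(G)=10$ exactly.

The soluble case is proved in Section 4, and the attainment in Section 10. Here we prove the rest.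

**Step 1: the Frattini case.** If $N\le\Phi(G)$, every maximal subgroup $M$ contains $N$, and whether $M$ meets $x^G$ depends only on $xN$. So a subset of $G$ invariably generates $G$ if and only if its image invariably generates $G/N$. In a minimal invariable generating set distinct elements have distinct images (otherwise one could be dropped), so the image is a minimal invariable generating set of $G/N$ of the same size. Conversely, choosing one preimage of each element of a minimal invariable generating set of $G/N$ gives one of $G$. Thus $m_I(G)=m_I(G/N)$.

From now on $N\not\le\Phi(G)$, and $K\cong G/N$ is a complement, which exists by Lemma 2.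

**Step 2: the lower bound, by adding one element of $N$.** Let $\{h_1,\dots,h_d\}\subseteq K$ be a minimal invariable generating set of $K$ with $d=m_I(K)$, and let $0\ne v\in N$. Suppose a maximal subgroup $M$ meets all classes of $\{v,h_1,\dots,h_d\}$. As $v^G\subseteq N\setminus\{0\}$, we have $M\cap N\ne1$, so $N\le M$ by Lemma 2. Then $M/N$ is a proper subgroup of $G/N\cong K$ meeting the classes of all $h_i$, a contradiction. So the set invariably generates $G$. It is minimal: if $v$ is omitted, the rest lies in $K$. If $h_i$ is omitted, there is $L<K$ meeting the classes of all $h_j$ with $j\ne i$, and $NL<G$ meets all the remaining classes.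

**Step 3: the set of complements left alive by an element is affine.** For $g=wh$ with $w\in N$, $h\in K$ let $A_g\subseteq H^1(K,N)$ be the set of classes $[\delta]$ such that $g$ is conjugate into $K_\delta$. By (2),
$$A_g=\{[\delta]:\delta(h)\equiv w\bmod(1-h)N\}, \qquad Z_h:=\{[\delta]:\delta(h)\in(1-h)N\}.$$
Both are well defined, since changing $\delta$ by a coboundary changes $\delta(h)$ by an element of $(1-h)N$. The elements of $F$ commute with $K$, so $(1-h)N$ is $F$-stable and $Z_h$ is an $F$-subspace of $H^1(K,N)$. The set $A_g$ is empty or a coset of $Z_h$.

**Step 4: start the upper bound.** Let $X$ be a minimal invariable generating set of $G$. The image of $X$ invariably generates $G/N$. Choose $Y\subseteq X$ inclusion-minimal such that its image invariably generates $G/N$. Distinct elements of $Y$ have distinct images, so the image is minimal and $|Y|\le m_I(G/N)$. A maximal subgroup meeting $y^G$ for all $y\in Y$ cannot contain $N$, so it is some $K_\delta$ with $[\delta]\in\bigcap_{y\in Y}A_y$.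

**Step 5: the complements surviving $Y$ only involve $H^1(K/C,N)$.** Let $Z=\bigcap Z_h$ over the images $h\in K\cong G/N$ of the elements of $Y$. We claim that $Z$ lies in the image of the inflation map $H^1(K/C,N)\hookrightarrow H^1(K,N)$.

Let $[\delta]\in Z$. As $C$ acts trivially on $N$, the restriction $\delta|_C$ is a homomorphism. Let $k\in K$, $c\in C$. From $0=\delta(1)=\delta(k)+k\delta(k^{-1})$ we get $k\delta(k^{-1})=-\delta(k)$. Since $kck^{-1}\in C$ acts trivially,
$$\delta(kck^{-1})=\delta(k)+k\delta(c)+(kck^{-1})\,k\delta(k^{-1})=\delta(k)+k\delta(c)-\delta(k)=k\delta(c).$$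
So $\delta(C)$ is a $K$-submodule of $N$, hence $0$ or $N$.

If $\delta(C)=0$, then $\delta(kc)=\delta(k)+k\delta(c)=\delta(k)$, so $\delta$ is a cocycle of $K/C$ and $[\delta]$ is inflated.

Suppose $\delta(C)=N$. The map
$$\varphi:K\to N\rtimes(K/C),\qquad \varphi(h)=\delta(h)\bar h,$$
is a homomorphism because $\delta$ is a cocycle. It is surjective, since $\varphi(C)=N$ and $K\to K/C$ is onto. For each image $h$ of an element of $Y$ we have $\delta(h)\in(1-h)N$. So by (2), applied to the zero cocycle in $N\rtimes(K/C)$, the element $\varphi(h)$ is conjugate into $K/C$. As $\varphi$ is surjective, $h$ is conjugate in $K$ into $\varphi^{-1}(K/C)$, which is a proper subgroup of $K$. This holds for all these $h$, but they invariably generate $K$: a contradiction. The claim is proved.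

**Step 6: kill the survivors one dimension at a time.** Put $e=\dim_FH^1(K/C,N)$. By Steps 3 and 5, $\bigcap_{y\in Y}A_y$ is empty or an affine $F$-space of dimension at most $e$, being a coset of $Z$. Since $X$ invariably generates $G$, $\bigcap_{x\in X}A_x=\emptyset$. So as long as the current intersection is nonempty, intersecting it with $A_x$ for a suitable $x\in X$ makes it strictly smaller; each such step lowers its dimension or empties it. Hence, after adding at most $e+1$ elements of $X$ to $Y$, the intersection is empty. The resulting subset of $X$ invariably generates $G$, because by Step 4 a maximal subgroup meeting all its classes would be a $K_\delta$ with $[\delta]$ in the empty set. By minimality this subset is $X$, and $|X|\le m_I(G/N)+e+1$. $\square$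

Compare with Lemma 3. Passing from $G/N$ to $G$ costs at most one generator, while for $m_I$ it may cost $1+e$. So we should look for modules with $H^1\ne0$. First we see why soluble groups do not help.

## 4. Soluble groups: $H^1(K/C,N)$ vanishes

Let $G$ be soluble and $N$ a minimal normal subgroup, a $p$-group, with complement $K$. We show $e=0$. The group $\bar K=K/C$ is soluble and acts faithfully and irreducibly on $N$. If $\bar K=1$, then $H^1(\bar K,N)=0$. Let $\bar K\ne1$. The fixed space $C_N(O_p(\bar K))$ is nonzero, since a $p$-group acts on a nonzero $p$-group, and it is a submodule, since $O_p(\bar K)$ is normal. So it is $N$, and $O_p(\bar K)=1$ by faithfulness. Hence a minimal normal subgroup $R$ of $\bar K$ has order prime to $p$. The submodule $N^R$ is proper by faithfulness, so $N^R=0$; and $H^1(R,N)=0$ because $p\nmid|R|$. In the inflation–restriction sequence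
$$0\to H^1(\bar K/R,N^R)\to H^1(\bar K,N)\to H^1(R,N)$$
both outer terms vanish, so $H^1(\bar K,N)=0$.

By the part of Theorem C proved in Section 3, $m_I(G)=m_I(G/N)+1$ if $N\not\le\Phi(G)$ and $m_I(G)=m_I(G/N)$ otherwise. By Lemma 3, $m$ satisfies the same recursion. Both invariants are $0$ for the trivial group. By induction along a chief series, $m_I(G)=m(G)$ is the number of non-Frattini factors. $\square$

## 5. $SL_2(2^n)$ and a module with one-dimensional $H^1$

Let $H=SL_2(q)$, $q=2^n$, $n\ge2$, acting on $\Delta=\mathbb P^1(\mathbb F_q)$, $|\Delta|=q+1$. We recall standard facts (Dickson; Huppert, *Endliche Gruppen I*, II.8; Bray–Holt–Roney-Dougal, *The Maximal Subgroups of the Low-Dimensional Finite Classical Groups*, Table 8.1).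

* (a) $|H|=q(q-1)(q+1)$, with pairwise coprime factors. $H$ is simple and acts transitively and faithfully on $\Delta$. Nontrivial $2$-elements are involutions; they form one class, and each fixes exactly one point. Every other nontrivial element has odd order, dividing $q-1$ (*split*, exactly two fixed points) or $q+1$ (*nonsplit*, no fixed point).
* (b) If $a\ne1$ has odd order, then $T=C_H(a)$ is cyclic, of order $q-1$ if $a$ is split and $q+1$ if $a$ is nonsplit; we call $T$ a *torus*. Every $1\ne a'\in T$ has $C_H(a')=T$. The group $N_H(T)$ is dihedral of order $2|T|$, so its odd-order elements lie in $T$. If $|T|=q-1$, then $T$ is the pointwise and $N_H(T)$ the setwise stabilizer of a pair of points, so $N_H(T)\cap\mathrm{Stab}(P)=T$ for $P$ in the pair. Tori of the same order are conjugate.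
* (c) Every maximal subgroup of $H$ is a point stabilizer, or $N_H(T)$ for a torus $T$, or a conjugate of $SL_2(2^{n/r'})$ for a prime $r'\mid n$.

*Example.* For $q=4$, $H\cong A_5$ on five points. Involutions fix one point, $3$-cycles are split, $5$-cycles are nonsplit. Tori have orders $3$ and $5$ with normalizers $S_3$ and $D_{10}$, point stabilizers are $A_4$, and $SL_2(2)\cong S_3$.

Three consequences will be used.

* (d) A subgroup normalizing a nontrivial $2$-subgroup $E$ fixes a point: $|\Delta|$ is odd, so $E$ fixes a point, and by (a) exactly one.
* (e) A subgroup normalizing $\langle a\rangle\ne1$ with $a$ of odd order normalizes $C_H(a)$, so it lies in $N_H(C_H(a))$.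
* (f) A subgroup $L\le N_H(T)$ with $|L|>2$ satisfies $L\cap T\ne1$, since $|L:L\cap T|\le2$.

**The module.** Let $p$ be a prime dividing $q+1$; then $p$ is odd and $p\nmid q(q-1)$. Let $P_0\le\mathbb F_p^\Delta$ be the submodule of vectors with coordinate sum zero and let $c$ be the all-ones vector. As $p\mid q+1$, $c\in P_0$. Put $U_p=P_0/\langle c\rangle$, of dimension $q-1$. Let $e_x$ ($x\in\Delta$) be the standard basis, with $he_x=e_{hx}$. Fix $x_0\in\Delta$ and put
$$\delta(h)=he_{x_0}-e_{x_0}+\langle c\rangle\in U_p. \tag{3}$$
This is a cocycle, since $hke_{x_0}-e_{x_0}=(he_{x_0}-e_{x_0})+h(ke_{x_0}-e_{x_0})$. In $\mathbb F_p^\Delta$ it would be a coboundary, but $e_{x_0}\notin P_0$.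

*Example: $q=4$, $p=5$.* Let $z$ be a $5$-cycle. As a $\langle z\rangle$-module, $\mathbb F_5^\Delta$ is the group algebra $\mathbb F_5[z]/(z-1)^5$, with $e_{x_0}$ corresponding to $1$. Here $P_0$ is the ideal $(z-1)$, and $c=1+z+\dots+z^4=(z-1)^4$. So $U_5=(z-1)/(z-1)^4$ has dimension $3$, and $(1-z)U_5=(z-1)^2/(z-1)^4$ has dimension $2$. The element $\delta(z)$ is the class of $z-1$, which is not in $(1-z)U_5$. The cocycle is visible on $z$.

**Lemma 5.** Let $p$ be a prime dividing $q+1$ and $U=U_p$.

(i) $U$ is an absolutely irreducible, nontrivial $\mathbb F_pH$-module.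

(ii) The cocycle (3) satisfies $\delta(z)\notin(1-z)U$ for every $z\in H$ of order $p$.

(iii) $\dim_{\mathbb F_p}H^1(H,U)=1$.

*Proof.* Let $B=QC$ be the stabilizer of $\infty\in\Delta$, the group of upper triangular matrices. Here $Q\cong(\mathbb F_q,+)$ is the unitriangular group, regular on $\Delta\setminus\{\infty\}$, and $C=\{\mathrm{diag}(a,a^{-1})\}$ acts on $Q$ by multiplication by $a^2$. As $q$ is even, the elements $a^2$ run over $\mathbb F_q^*$, each once. Let $k=\overline{\mathbb F}_p$.

**Step 1: irreducibility, from the weights of $Q$.** As $p\nmid|Q|$, the $Q$-module $k^\Delta\cong k\oplus kQ$ is semisimple; it contains each nontrivial character of $Q$ once and the trivial character twice. Passing to $P_0\otimes k$ and then modulo $c$ removes two trivial factors. So $U\otimes k$ is the sum of the $q-1$ nontrivial characters of $Q$, each once. Fix a nontrivial $\psi:\mathbb F_q\to k^*$. The maps $x\mapsto\psi(bx)$, $b\in\mathbb F_q^*$, are $q-1$ distinct nontrivial characters, hence all of them. The element $\mathrm{diag}(a,a^{-1})$ carries the weight space of $b$ to that of $a^{-2}b$, so $C$ permutes the $q-1$ one-dimensional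 weight spaces regularly. A nonzero $B$-submodule of $U\otimes k$ is a sum of weight spaces, so it contains one of them, hence all. So $U\otimes k$ is irreducible, already for $B$. It is nontrivial already for $Q$.

**Step 2: visibility on elements of order $p$, by summing over cycles.** Suppose $|z|=p$ and $\delta(z)\in(1-z)U$. Then there are $u\in P_0$ and $\lambda\in\mathbb F_p$ with $ze_{x_0}-e_{x_0}=u-zu+\lambda c$. Put $f=e_{x_0}+u$. Then $zf=f+\lambda c$, and the coordinate sum of $f$ is $1$. As $p\mid q+1$, $z$ is nonsplit and has no fixed point, so all its cycles on $\Delta$ have length $p$. From $z^jf=f+j\lambda c$ we get $f(z^{-j}x)=f(x)+j\lambda$, so the sum of $f$ over the cycle of $x$ is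
$$\sum_{j=0}^{p-1}\bigl(f(x)+j\lambda\bigr)=pf(x)+\lambda\,\frac{p(p-1)}2=0\quad\text{in }\mathbb F_p,$$
because $p$ is odd. Hence the coordinate sum of $f$ is $0\neq1$, a contradiction.

**Step 3: $H^1\ne0$.** $H$ contains elements $z$ of order $p$, and a coboundary takes at $z$ a value in $(1-z)U$. By Step 2, $[\delta]\ne0$.

**Step 4: $\dim H^1\le1$, by normalizing on $B$.** Since $p\nmid|B|$, $H^1(B,U)=0$, so every class contains a cocycle $\delta'$ with $\delta'|_B=0$. Let $w=\begin{pmatrix}0&1\\1&0\end{pmatrix}\in H$; it inverts $C$ and moves $\infty$. As $B$ is transitive on $\Delta\setminus\{\infty\}$, every $h\notin B$ satisfies $h\infty=bw\infty$ for some $b\in B$, so $h\in bwB$ and $H=B\cup BwB$. Now $\delta'(bwb')=b\delta'(w)$ for $b,b'\in B$, so $\delta'$ is determined by $\delta'(w)$. For $c_0\in C$ we have $wc_0=c_0^{-1}w$, hence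
$$\delta'(w)=\delta'(wc_0)=\delta'(c_0^{-1}w)=c_0^{-1}\delta'(w),$$
so $\delta'(w)\in U^C$. By Step 1, $C$ permutes regularly the one-dimensional weight spaces of $U\otimes k$; the $C$-translates of a nonzero weight vector form a basis. So $U\otimes k$ is the regular $C$-module, and $\dim U^C=1$. Thus $\dim H^1(H,U)\le1$. $\square$

So, for $z$ of order $p$, the class $[\delta]$ spans $H^1(H,U)$ and $Z_z=0$ in the notation of Section 3. In $U\rtimes H$,
$$A_z=\{0\},\qquad A_{\delta(z)z}=\{[\delta]\}. \tag{4}$$
Two elements lying over the same $z$ leave alive two different classes of complements, so together they kill everything. To gain $2$ rather than $1$ in $m_I$, both must be needed.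

*Where the smallest case fails.* Take $G=U_5\rtimes SL_2(4)$, of shape $5^3:A_5$. Let $X$ be a minimal invariable generating set. Its image invariably generates $A_5$, so by Section 1 it contains $x$ with image of order $3$ and $y$ with image $z$ of order $5$. Put $Y=\{x,y\}$. As $Z_z=0$, at most one class of complements survives $Y$, so one further element is enough and $|X|\le3$. Theorem C gives $m_I(G)\ge m_I(A_5)+1=3$, so $m_I(G)=3$, while $m(G)=m(A_5)+1\ge4$ by Lemma 3. Here the elements needed for generating $A_5$ invariably already see the cohomology.

This suggests the requirements. We want $h_1,h_2$ of order prime to $p$ that invariably generate $H$; they kill no class of complements, by Fact 4. We want elements $z$ of order $p$ which do not make $h_1$ or $h_2$ superfluous. Finally, we use several primes $p$ at once, because the gain over $m$ must also absorb the excess of $m(H)$ over $2$.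

## 6. The groups $V\rtimes SL_2(2^{sr})$

Let $s\ge2$, let $r$ be an odd prime, and let $p_1,\dots,p_t$ ($t\ge1$) be distinct primes dividing $2^s+1$. Put
$$q_0=2^s,\qquad n=sr,\qquad q=2^n,\qquad H=SL_2(q),\qquad \Delta=\mathbb P^1(\mathbb F_q).$$
As $r$ is odd, $q_0+1\mid q+1$, so each $p_i$ divides $q+1$. Let $U_i=U_{p_i}$ be the module of Section 5 for the group $H$, and put
$$V=U_1\oplus\dots\oplus U_t,\qquad G=V\rtimes H.$$
Let $\Omega(k)$ and $\omega(k)$ be the number of prime factors of $k$ counted with and without multiplicity.

**Theorem A.** $m(G)\le3+\Omega(s)+t$ and $m_I(G)\ge2+2t$.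

So $m(G)<m_I(G)$ as soon as $t\ge2+\Omega(s)$. For $s=5$ we have $2^5+1=3\cdot11$, so $t\le2$, $\Omega(s)=1$, and for $t=2$ the two bounds are both $6$: no conclusion.

**Explicit example.** We have $2^{25}+1=33554433=3\cdot11\cdot251\cdot4051$, and these factors are prime. For $251<16^2$, the number is odd, is not divisible by $3$ or $5$, and its residues modulo $7,11,13$ are $6,9,4$. For $4051<67^2$, the number is odd, does not end in $5$, has digit sum $10$, and its residues modulo $7,11,13,17,19,23,29,31,37,41,43,47,53,59,61$ are $5,3,8,5,4,3,20,21,18,33,9,9,23,39,25$. With $s=25$, $r=5$, $t=4$, that is, $G=(U_3\oplus U_{11}\oplus U_{251}\oplus U_{4051})\rtimes SL_2(2^{125})$, Theorem A gives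
$$m(G)\le3+2+4=9<10=2+2\cdot4\le m_I(G).$$

The proof of Theorem A occupies the next two sections.

## 7. The upper bound: $m(SL_2(2^n))\le2+\Omega(n)$

**Fact 6.** If $X$ is a minimal generating set of a group, every subset $Y\subseteq X$ is a minimal generating set of $\langle Y\rangle$: if $Y'\subsetneq Y$ generated $\langle Y\rangle$, then $Y'\cup(X\setminus Y)\subsetneq X$ would generate $\langle X\rangle$.

**Lemma 7.** $m(SL_2(2^n))\le2+\Omega(n)$ for all $n\ge2$.

For $n=2$ this says $m(A_5)\le3$, so $m(A_5)=3$ by Section 1.

*Proof.* We use induction on $n$. Suppose $g_1,\dots,g_k$ is a minimal generating set of $H=SL_2(2^n)$ with $k\ge3+\Omega(n)$; so $k\ge4$. For $i\neq j$ put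
$$H_i=\langle g_l:l\ne i\rangle<H,\qquad H_{ij}=\langle g_l:l\ne i,j\rangle\le H_i\cap H_j.$$
By Fact 6 the displayed generating sets are minimal, of sizes $k-1$ and $k-2$. In particular all $g_l\ne1$, and $|H_{ij}|>2$ since $k-2\ge2$.

**Step 1: the $H_i$ are small.** We claim that each $H_i$ is of type B (it fixes a point $P_i\in\Delta$) or of type D ($H_i\le N_H(T_i)$ for a torus $T_i$). Choose $d\mid n$ minimal such that $H_i$ is contained in some subgroup $L\le H$ with $L\cong SL_2(2^d)$; such $d$ exist, as $d=n$ is possible.

* If $d=1$, then $L\cong S_3$, so $H_i$ normalizes a subgroup of order $3$, and it is of type D by (e).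
* If $d\ge2$ and $H_i=L$, then $d<n$ because $H_i<H$. By induction $k-1\le m(SL_2(2^d))\le2+\Omega(d)\le1+\Omega(n)$, a contradiction.
* If $d\ge2$ and $H_i<L$, apply (c) to a maximal subgroup of $L$ containing $H_i$. By minimality of $d$ it is not a subfield subgroup. So it is a point stabilizer for the natural action of $L$, which normalizes a $2$-subgroup of order $2^d$, or the normalizer of a cyclic subgroup of odd order $2^d\pm1>1$. By (d) and (e), applied in $H$, the group $H_i$ is of type B or D.

**Step 2: the case that all $H_i$ are of type B.** Each $g_l\ne1$ fixes all $P_i$ with $i\ne l$, so $|\{P_i:i\ne l\}|\le2$ for every $l$ by (a). If three indices had distinct points $P_i$, a fourth index $l$ would give a contradiction. So at most two distinct points occur, and as $k\ge4$ some point $Q$ equals $P_i=P_j$ with $i\ne j$. Every $l$ differs from $i$ or from $j$, so every $g_l$ lies in $H_i$ or $H_j$ and fixes $Q$. This contradicts the transitivity of $H$.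

**Step 3: the case that all $H_i$ are of type D.** Let $j\ne1$. We have $H_{1j}\le N_H(T_1)$ and $|H_{1j}|>2$, so by (f) there is $1\ne a\in H_{1j}\cap T_1$. Now $a\in H_j\le N_H(T_j)$ has odd order, so $a\in T_j$ and $T_j=C_H(a)=T_1$ by (b). Hence all $H_j$, and all $g_l$, lie in $N_H(T_1)<H$, a contradiction.

**Step 4: the mixed case.** Otherwise some $H_i$ is not of type B, hence of type D, and some $H_j$ is not of type D, hence of type B. Renumber so that $H_1\le N_H(T_1)$ and $H_2$ fixes $P_2$. As in Step 3 there is $1\ne a\in H_{12}\cap T_1$. It fixes $P_2$, so it is split, $|T_1|=q-1$, and $T_1$ has fixed points $\{P_2,Q\}$ for some $Q$. By (b), $H_{12}\le N_H(T_1)\cap\mathrm{Stab}(P_2)=T_1$, so $g_3,\dots,g_k\in T_1$. By Step 1 the group $H_3\ni g_1,g_2,g_4$ is of type B or D.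

* If $H_3\le N_H(T_3)$, then $1\ne g_4\in T_1$ has odd order, so $g_4\in T_3$ and $T_3=C_H(g_4)=T_1$. Then $g_1,g_2\in N_H(T_1)$, and all $g_l$ lie in $N_H(T_1)$, a contradiction.
* If $H_3$ fixes a point $P_3$, then $g_4$ fixes $P_3$, so $P_3\in\{P_2,Q\}$. Now $g_2\in H_1\le N_H(T_1)$ fixes $P_3$, so $g_2\in T_1$ by (b), and $g_2$ fixes $P_2$. Also $g_1\in H_2$ fixes $P_2$, and $g_3,\dots,g_k\in T_1$ fix $P_2$. All $g_l$ fix $P_2$, a contradiction. $\square$

**The upper bound in Theorem A.** By Lemma 5(i) each $U_i$ is a minimal normal subgroup of $G$. Applying Lemma 3 $t$ times, once for each $U_i$, and then Lemma 7,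
$$m(G)\le m(H)+t\le2+\Omega(sr)+t=3+\Omega(s)+t.$$

## 8. The lower bound: an invariable generating set of size $2+2t$

We need one number-theoretic theorem (Zsigmondy): for $b\ge2$, $b\ne6$, there is a prime $\ell$ such that $2$ has order exactly $b$ modulo $\ell$.

**Step 1: choose the elements of $H$.**

* Let $h_1\in SL_2(q_0)\le H$ have order $q_0-1>1$. As $q_0-1\mid q-1$, $h_1$ is split.
* Since $2n=2sr\ge12$, there is a prime $\ell$ such that $2$ has order $2n$ modulo $\ell$. Then $\ell\mid2^{2n}-1$ and $\ell\nmid2^n-1$, so $\ell\mid q+1$. Let $h_2\in H$ have order $\ell$; it is nonsplit.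
* Let $z_i\in SL_2(q_0)$ have order $p_i$, which divides $q_0+1$ and hence $q+1$.

Since $\gcd(q_0-1,q_0+1)=1$, $|h_1|$ is coprime to every $p_i$. The order of $2$ modulo $p_i$ divides $2s<2n$, so $\ell\ne p_i$, and $|h_2|$ is coprime to every $p_i$ as well.

**Step 2: $\{h_1,h_2\}$ invariably generates $H$.** We go through (c). A point stabilizer contains no conjugate of $h_2$, which has no fixed point. The odd-order elements of $N_H(T)$ lie in $T$, so $N_H(T)$ contains no conjugate of $h_2$ if $|T|=q-1$ and none of $h_1$ if $|T|=q+1$. For $n'=n/r'$ the prime $\ell$ does not divide $|SL_2(2^{n'})|=2^{n'}(2^{2n'}-1)$, since $0<2n'<2n$. So no conjugate of $SL_2(2^{n'})$ meets the class of $h_2$.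

**Step 3: the $z_i$ make neither $h_1$ nor $h_2$ superfluous.** Let $T$ be a torus of order $q+1$ and $D=N_H(T)$. For a prime dividing $q+1$, a Sylow subgroup of $T$ is a Sylow subgroup of $H$ by (a). So the proper subgroup $D$ contains conjugates of $h_2,z_1,\dots,z_t$. The proper subgroup $SL_2(q_0)$ contains $h_1,z_1,\dots,z_t$.

**Step 4: define $X$.** Let $\delta_i:H\to U_i$ be the cocycle (3) for $p=p_i$, and put
$$X=\{h_1,\ h_2,\ z_1,\dots,z_t,\ \delta_1(z_1)z_1,\dots,\delta_t(z_t)z_t\}\subseteq G.$$
The elements $h_1,h_2,z_1,\dots,z_t$ are distinct, as their orders are pairwise coprime and larger than $1$ (in particular, $\ell\mid q+1$ is coprime to $q_0-1$). By Lemma 5(ii) $\delta_i(z_i)\ne0$, so $\delta_i(z_i)z_i\notin H$; these elements have distinct images $z_i$ in $H$. So $|X|=2+2t$.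

**Step 5: $X$ invariably generates $G$.** Suppose a maximal subgroup $M$ meets $x^G$ for every $x\in X$. If $V\le M$, then $M/V$ is a proper subgroup of $G/V\cong H$ meeting the classes of $h_1$ and $h_2$, contrary to Step 2. So $U_i\not\le M$ for some $i$. Then $MU_i=G$, and $M\cap U_i=1$ by Lemma 2. Hence $|G:M|=|U_i|$. Since also $MV=G$, the index $|V:M\cap V|=|G:M|$ is a power of $p_i$. So $M\cap V$ contains the Sylow $p_j$-subgroup $U_j$ of the abelian group $V$ for each $j\ne i$, that is,
$$R:=\bigoplus_{j\ne i}U_j\le M.$$
In $G/R\cong U_i\rtimes H$ the subgroup $M/R$ is a complement of $U_i$, so $M/R=H_\delta$ for some cocycle $\delta:H\to U_i$. The images in $G/R$ of $z_i$ and $\delta_i(z_i)z_i$ are both conjugate into $H_\delta$. By (2),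
$$-\delta(z_i)\in(1-z_i)U_i,\qquad\delta_i(z_i)-\delta(z_i)\in(1-z_i)U_i.$$
Subtracting, $\delta_i(z_i)\in(1-z_i)U_i$, contrary to Lemma 5(ii).

**Step 6: $X$ is minimal.** For each element of $X$ we exhibit a proper subgroup of $G$ meeting the classes of all the other elements.

* Omit $h_1$: take $V\rtimes D$. It is the full preimage of $D$, and the images in $H$ of the remaining elements are $h_2,z_1,\dots,z_t$, all conjugate into $D$ by Step 3.
* Omit $h_2$: take $V\rtimes SL_2(q_0)$, for the same reason.
* Omit $\delta_i(z_i)z_i$: the subgroup $\bigl(\bigoplus_{j\ne i}U_j\bigr)\rtimes H$ contains all other elements of $X$.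
* Omit $z_i$: let $R=\bigoplus_{j\ne i}U_j$, and let $L$ be the preimage in $G$ of $H_{\delta_i}\le U_i\rtimes H\cong G/R$. It contains $\delta_i(z_i)z_i$. Every other remaining element of $X$ maps in $G/R$ to one of $h_1,h_2,z_j$ with $j\ne i$ (note that $\delta_j(z_j)\in R$). These have order coprime to $p_i$, so they are conjugate into $H_{\delta_i}$ by Fact 4. As $R\le L$, the corresponding elements of $X$ are conjugate into $L$ in $G$.

Hence $m_I(G)\ge2+2t$, and Theorem A is proved. $\square$

With the explicit example of Section 6 this answers the question: finite groups with $m(G)<m_I(G)$ exist.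

## 9. Many primes dividing $2^s+1$

**Theorem B.** $m_I(G)-m(G)$ is unbounded over finite groups. For every $\varepsilon>0$ there is a finite group with $m_I(G)>(2-\varepsilon)\,m(G)$.

*Proof.* The aim is to make $t$ large compared with $\Omega(s)$. Let $s$ be a product of $k\ge1$ distinct primes $\ge5$, and let $r=3$. For each of the $2^k$ divisors $d$ of $s$ we have $2d\ne6$, so Zsigmondy's theorem gives a prime $\ell_d$ such that $2$ has order exactly $2d$ modulo $\ell_d$. The $\ell_d$ are distinct. Since $\ell_d$ divides $2^{2d}-1$ but not $2^d-1$, it divides $2^d+1$; and $2^d+1\mid2^s+1$ as $s/d$ is odd. Take $t=2^k$ and let the $p_i$ be the primes $\ell_d$. By Theorem A,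
$$m(G)\le3+k+2^k,\qquad m_I(G)\ge2+2^{k+1}.$$
So $m_I(G)-m(G)\ge2^k-k-1\to\infty$, and
$$\frac{m_I(G)}{m(G)}\ge\frac{2+2^{k+1}}{3+k+2^k}\longrightarrow2\qquad(k\to\infty).\qquad\square$$

## 10. The exact value $m_I(G)=10$

It remains to prove the last sentence of Theorem C. For this we need an upper bound for $m_I(H)$.

**Lemma 8.** $m_I(SL_2(2^n))\le\max(2,1+\omega(n))$ for $n\ge2$.

*Proof.* Let $\{x_1,\dots,x_k\}$ be a minimal invariable generating set of $H=SL_2(2^n)$ with $k\ge3$. Let $M_i$ be a maximal subgroup meeting the classes of all $x_j$ with $j\ne i$; it does not meet the class of $x_i$.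

**Step 1: all $x_i$ are split or nonsplit.** Every maximal subgroup in (c) has even order, and involutions form one class, so $M_i$ meets the class of involutions and contains $1$. Hence $x_i$ is neither an involution nor trivial.

**Step 2: both types occur.** If all $x_i$ had one type, their tori $C_H(x_i)$ would be conjugate by (b), and all $x_i$ would be conjugate into a single $N_H(T)$.

**Step 3: at most one $M_i$ is a point stabilizer or a torus normalizer.** In such a subgroup all nontrivial odd-order elements have one type: those in a point stabilizer are split, and those in $N_H(T)$ lie in $T$. So all $x_j$ with $j\ne i$ have the same type, and by Step 2 $x_i$ is the only element of its type. If this held for two indices $i\ne i'$, take a third index $j$, which is possible as $k\ge3$. Then $x_j$ and $x_{i'}$ have the same type, contradicting the uniqueness for $i'$.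

**Step 4: count the rest.** At least $k-1$ of the $M_i$ are conjugates of subfield groups $SL_2(2^{n/r'})$. They are pairwise non-conjugate, since for $j\ne i$ the group $M_j$ meets the class of $x_i$ and $M_i$ does not. So they belong to distinct primes $r'\mid n$, and $k-1\le\omega(n)$. $\square$

Let $G=(U_3\oplus U_{11}\oplus U_{251}\oplus U_{4051})\rtimes H$ with $H=SL_2(2^{125})$, and write $U_1,\dots,U_4$ for the four modules. Lemma 8 gives $m_I(H)\le2$. Apply Theorem C successively, for $j=4,3,2,1$, to the group $(U_1\oplus\dots\oplus U_j)\rtimes H$ with
$$N=U_j,\qquad K=(U_1\oplus\dots\oplus U_{j-1})\rtimes H.$$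
Here $K$ is a complement of $N$, so $N\not\le\Phi$. The sum $U_1\oplus\dots\oplus U_{j-1}$ acts trivially on $N$, and $H$ acts faithfully, being simple and acting nontrivially. So $C=C_K(N)=U_1\oplus\dots\oplus U_{j-1}$ and $K/C\cong H$. By Lemma 5, $N$ is absolutely irreducible, so $F=\mathbb F_p$, where $p$ is the prime belonging to $U_j$, and $\dim_FH^1(K/C,N)=1$. Each step therefore adds at most $2$, and
$$m_I(G)\le2+2\cdot4=10.$$
Together with Theorem A,
$$m(G)\le9<10=m_I(G).$$
Since the total $10$ is reached, $m_I(H)=2$ and every one of the four steps adds exactly $2$. So the upper bound of Theorem C is attained at every step, with $\dim_FH^1(K/C,N)=1$. This completes the proof of Theorem C. $\blacksquare$
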